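# The $H\mathbb Z$-length of $\mathbb Z^k\rtimes C$ for a Jordan block with eigenvalue $-1$

Throughout, $C$ is an infinite cyclic group with generator $t$.

**Theorem A.** Let $k\ge 1$ and let $M=\mathbb Z^k$ be the $\mathbb Z[C]$-module on which $t$ acts by the $k\times k$ matrix
$$
\begin{pmatrix}
-1 & 1 & 0 & \dots & 0\\
 0 & -1 & 1 & \dots & 0\\
 \vdots & & \ddots & \ddots & \vdots\\
 0 & \dots & 0 & -1 & 1\\
 0 & \dots & 0 & 0 & -1
\end{pmatrix}.
$$
Then
$$H\mathbb Z\text{-length}(M\rtimes C)=\omega+2k-1 .$$

S. O. Ivanov and R. Mikhailov, in "On lengths of HZ-localization towers" (arXiv:1605.08198, 2016), conjectured that for $k\ge2$ this length is $\omega+l(k)$ with $l(k)\in\mathbb N$ and $l(k)\to\infty$ as $k\to\infty$. Theorem A proves the conjecture, with $l(k)=2k-1$. Sections 1–5 explain and prove Theorem A. Sections 6–8 treat a more general formula, Theorem B, and its Corollary C: every ordinal $\omega+l$ with $l\ge 0$ is the $H\mathbb Z$-length of some group $\mathbb Z^n\rtimes C$.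

## 1. Unpacking the statement: local groups, localization, length

**Definition (transfinite lower central series).** For a group $G$ put $\gamma_1(G)=G$, $\gamma_{\tau+1}(G)=[\gamma_\tau(G),G]$, and $\gamma_\alpha(G)=\bigcap_{\tau<\alpha}\gamma_\tau(G)$ for a limit ordinal $\alpha$.

*Example.* Let $G=X\rtimes C$ with $X$ abelian. Then $[G,G]=(t-1)X$, because $G/(t-1)X$ is abelian and $[t,x]=(t-1)x$ in additive notation. Inductively,
$$\gamma_{n+1}(X\rtimes C)=(t-1)^nX\qquad(n\ge1).$$
For $X=\mathbb Z$ with $t=-1$ we get $\gamma_{n+1}(G)=2^n\mathbb Z$, so $\gamma_\omega(G)=1$.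

**Definition ($H\mathbb Z$-maps, local groups).** A homomorphism is an *$H\mathbb Z$-map* if it induces an isomorphism on $H_1$ and an epimorphism on $H_2$ (integral homology). A group $\Gamma$ is *$H\mathbb Z$-local* if every $H\mathbb Z$-map $G\to H$ induces a bijection $\mathsf{Mor}(H,\Gamma)\simeq\mathsf{Mor}(G,\Gamma)$.

Composites of $H\mathbb Z$-maps are $H\mathbb Z$-maps. By Bousfield, every group $G$ has a unique (up to isomorphism) *$H\mathbb Z$-localization* $\eta:G\to EG$, characterized by two properties: $\eta$ is an $H\mathbb Z$-map, and $EG$ is $H\mathbb Z$-local. It is known that $EG$ is transfinitely nilpotent, and that the class of local groups is the smallest class which contains the trivial group and is closed under inverse limits and central extensions.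

**Definition (length).** $H\mathbb Z\text{-length}(G)$ is the least ordinal $\tau$ with $\gamma_\tau(EG)=1$.

*Example.* Let $M=\mathbb Z[x]/(x^2-3x+1)$ with $t$ acting as $x$, and $G=M\rtimes C$. Since $x^2-3x+1$ takes the value $-1$ at $1$, we have $\det(t-1)=\pm1$, so $(t-1)M=M$. Hence $H_1(G)=C$, and $G\to C$ is an isomorphism on $H_1$. It is onto on $H_2$ because $H_2(C)=0$. Finally $C$ is local: it is a central extension of the trivial group. So $EG=C$. As $\gamma_1(C)\neq1$ and $\gamma_2(C)=1$, the length is $2$.

**Definition (tame).** A $\mathbb Z[C]$-module $M$ is *tame* if and only if $M\rtimes C$ is finitely presented. For $M=\mathbb Z^k$ this is automatic: present $M\rtimes C$ by generators $e_1,\dots,e_k,t$, the commutators $[e_i,e_j]$, and the relations expressing $te_it^{-1}$.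

So the theorem says this. The group $G=M\rtimes C$ satisfies $\gamma_\omega(G)=1$ (we will see this), yet its localization $EG$ has a lower central series that runs for exactly $2k-1$ further steps beyond $\omega$.

## 2. Five facts about homology and locality

Unless indicated otherwise, $\otimes$ and $\Lambda^2$ are over $\mathbb Z$, and $t$ acts diagonally on $\Lambda^2$ and on tensor products. For a $C$-module $X$ write $X_C=X/(t-1)X$ and $X^C=\ker(t-1)$.

**(F1)** For $\Gamma=K\rtimes C$ we have $H_1(\Gamma)=H_1(K)_C\oplus C$, and there is an exact sequence, natural for maps over $C$,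
$$0\to H_2(K)_C\to H_2(\Gamma)\to H_1(K)^C\to0 .$$
This is the Lyndon–Hochschild–Serre spectral sequence: $C$ has only $H_0$ and $H_1$, with $H_0(C;X)=X_C$ and $H_1(C;X)=X^C$.

**(F2)** For an abelian group $A$, $H_2(A)=\Lambda^2A$ naturally. The element $x\wedge y$ is represented by the cycle $[x|y]-[y|x]$ of the bar complex.

**(F3)** (Ganea 1968; Eckmann–Hilton–Stammbach.) For a central extension $1\to A\to E\to Q\to1$ there is a natural exact sequence
$$A\otimes E_{ab}\to H_2(E)\to H_2(Q)\to A\to E_{ab}\to Q_{ab}\to 0 .$$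
If $Q$ is abelian, the map $\Lambda^2Q=H_2(Q)\to A$ is, up to sign, the commutator pairing $x\wedge y\mapsto[\tilde x,\tilde y]$. Indeed, the map is up to sign evaluation of a cocycle $\varphi$ of the extension, and on $[x|y]-[y|x]$ this gives $\varphi(x,y)-\varphi(y,x)=[\tilde x,\tilde y]$.

**(F4)** Local groups contain the trivial group and are closed under inverse limits and central extensions. An $H\mathbb Z$-map $G\to\Gamma$ with $\Gamma$ local is the $H\mathbb Z$-localization of $G$. A nilpotent group $Q$ is local, since each $Q/\gamma_{i+1}(Q)$ is a central extension of $Q/\gamma_i(Q)$. So inverse limits of nilpotent groups are local as well.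

**(F5)** If $A$ is torsion-free, so is $\Lambda^2A$. If $A'\subseteq A$ are torsion-free, then $\Lambda^2A'\to\Lambda^2A$ is injective.

*Proof of (F5).* $A$ is the directed union of its finitely generated subgroups, which are free. Their exterior squares are free, and a directed colimit of torsion-free groups is torsion-free. Hence $\Lambda^2A'$ embeds in $\Lambda^2A'\otimes\mathbb Q=\Lambda^2_{\mathbb Q}(A'\otimes\mathbb Q)$. That space embeds in $\Lambda^2_{\mathbb Q}(A\otimes\mathbb Q)$, since an injective linear map induces an injective map on exterior squares. $\square$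

*Example, and a warning.* Let $\mathbb Z_2$ be the 2-adic integers. Over $\mathbb Z_2$ the exterior square of $\mathbb Z_2$ is zero. Over $\mathbb Z$ it is very large: by (F5) it embeds in $\Lambda^2_{\mathbb Q}\mathbb Q_2$, and $1\wedge y\ne0$ for every $y\in\mathbb Z_2\setminus\mathbb Q$. It is also divisible. For odd $p$, $\mathbb Z_2$ is itself $p$-divisible. For $p=2$, $\Lambda^2(\mathbb Z_2)/2=\Lambda^2(\mathbb Z/2)=0$. So $\Lambda^2\mathbb Z_2$ is a nonzero $\mathbb Q$-vector space. Everything beyond $\omega$ in Theorem A comes from this group.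

## 3. $k=1$ by hand, and where the pronilpotent completion stops

Let $M=\mathbb Z$ with $t=-1$, so $\gamma_{n+1}(G)=2^n\mathbb Z$. The first candidate for $EG$ is the pronilpotent completion
$$\hat G=\varprojlim G/\gamma_n(G)=\mathbb Z_2\rtimes C .$$
It is local by (F4). If $G\to\hat G$ were an $H\mathbb Z$-map, it would be the localization, and the length would be $\omega$.

On $H_1$ it is fine: $\mathbb Z/2\oplus C\to\mathbb Z_2/2\mathbb Z_2\oplus C$ is an isomorphism. On $H_2$ it fails. The invariants $\mathbb Z^C$ and $\mathbb Z_2^C$ vanish, and $t$ acts on $\Lambda^2\mathbb Z_2$ by $(-1)^2=1$. So by (F1) and (F2)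
$$H_2(G)=(\Lambda^2\mathbb Z)_C=0,\qquad H_2(\hat G)=(\Lambda^2\mathbb Z_2)_C=\Lambda^2\mathbb Z_2\neq0 .$$
The completion has created too much $H_2$. By (F3), a central extension removes classes from $H_2$: when $Q$ is abelian, the image of $H_2(E)\to H_2(Q)$ is the kernel of the commutator pairing. So we make every element of $B=\Lambda^2\mathbb Z_2$ into a commutator. Let $K=\mathbb Z_2\times B$ with
$$(m,b)(m',b')=(m+m',\,b+b'+\tfrac12\,m\wedge m'),\qquad t(m,b)=(-m,b),\qquad \Gamma=K\rtimes C .$$
Here $[(m,b),(m',b')]=(0,m\wedge m')$, so $[K,K]=B$ and $K_{ab}=\mathbb Z_2$. The subgroup $B$ is central in $\Gamma$, so $\Gamma$ is local. The map $m\mapsto(m,0)$ embeds $G$ in $\Gamma$, and $H_1$ is unchanged. For $H_2$, the pairing $\Lambda^2\mathbb Z_2\to B$ is bijective, so (F3) says that $B\otimes\mathbb Z_2\to H_2(K)$ is onto. On $B\otimes\mathbb Z_2$ the generator $t$ acts as $-1$, so $(B\otimes\mathbb Z_2)_C$ is killed by $2$. It is also divisible, hence zero. Therefore $H_2(\Gamma)=0$ and $EG=\Gamma$. The same argument as in Step 6 below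 gives $\gamma_\omega(\Gamma)=B$, and $[B,\Gamma]=1$. The length is $\omega+1$.

## 4. $k=2$: the group to be killed carries a nontrivial action

For general $k$ the completion will turn out to be $\hat G=\hat M\rtimes C$ with $\hat M=\mathbb Z_2^k$. The cokernel of $(\Lambda^2M)_C\to(\Lambda^2\hat M)_C$ is $B_C$, where now
$$B=\Lambda^2\hat M/\Lambda^2M .$$
The new feature is that $t$ need not act trivially on $B$. Take $k=2$, with $te_1=-e_1$, $te_2=-e_2+e_1$, and $y\in\mathbb Z_2$. A direct computation gives
$$(t-1)(e_2\wedge ye_2)=-(e_2\wedge ye_1)-(e_1\wedge ye_2)+e_1\wedge ye_1,$$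
$$(t-1)(e_2\wedge ye_1)=(t-1)(e_1\wedge ye_2)=-\,e_1\wedge ye_1,\qquad (t-1)(e_1\wedge ye_1)=0 .$$
So
$$(t-1)^2(e_2\wedge ye_2)=2\,e_1\wedge ye_1,\qquad (t-1)^3(e_2\wedge ye_2)=0 .$$
The number $3=2k-1$ appears. (Over $\mathbb Z_2$ the element $e_2\wedge ye_2$ would be zero; over $\mathbb Z$ it is not.)

A natural repair is to kill only the visible defect $B_C$ of $\hat G$, by one central extension of $\hat G$ with kernel $B_C$. This does not suffice for $k\ge2$: the remark after Step 5 shows that a new defect $(t-1)B/(t-1)^2B$ appears. One could continue layer by layer. Instead, we extend $\hat M$ by all of $B$ at once, with $B$ central in $K$ but *not* central in $\Gamma=K\rtimes C$. Since $t-1$ is nilpotent on $B$, the group $\Gamma$ is still reached from $\hat G$ by finitely many central extensions, so it is local. The number of layers of $B$ under $t-1$ is then exactly the excess of the length over $\omega$.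

## 5. Proof of Theorem A

Write $t=-1+N$ on $M=\mathbb Z^k$, with $Ne_1=0$ and $Ne_j=e_{j-1}$ for $j\geq 2$, so $N^k=0$. (If the matrix acts on row vectors, renumber the basis.) Put $G=M\rtimes C$ and $\hat M=M\otimes\mathbb Z_2=\mathbb Z_2^k$.

**Step 1. The pronilpotent completion is $\hat M\rtimes C$, with the same $H_1$.** The operators $t-1$, $2$ and $N=(t-1)+2$ commute. In the expansions of $(t-1)^n=(N-2)^n$ and $2^n=(N-(t-1))^n$ only the powers $N^j$ with $j\le k-1$ survive. So for $n\ge k$
$$(t-1)^nX\subseteq2^{n-k+1}X,\qquad 2^nX\subseteq(t-1)^{n-k+1}X\qquad(X=M,\hat M).\tag{1}$$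
We have $\gamma_{n+1}(G)=(t-1)^nM$, so by (1) the completion may be computed with the subgroups $2^nM$:
$$\varprojlim G/\gamma_n(G)=\hat M\rtimes C=:\hat G .$$
It is local by (F4). Also $\gamma_{n+1}(\hat G)=(t-1)^n\hat M$, and by (1) these intersect in $0$.

By (1) with $n=k$, the finitely generated group $M_C=M/(t-1)M$ is killed by $2^k$. So $M_C\to\hat M_C=M_C\otimes\mathbb Z_2$ is an isomorphism. Since $\det(t-1)=(-2)^k\neq0$, we have $M^C=\hat M^C=0$.

**Step 2. Divisibility of $B$, and the nilpotency order of $t-1$ on it.** Let $B=\Lambda^2\hat M/\Lambda^2M$, where $\Lambda^2M\subseteq\Lambda^2\hat M$ by (F5).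

*(a) $B$ is divisible and uniquely $2$-divisible.* Apply the snake lemma to multiplication by $2$ on $0\to\Lambda^2M\to\Lambda^2\hat M\to B\to0$. Multiplication by $2$ is injective on the first two terms, so
$$0\to\ker(2|B)\to\Lambda^2(M/2)\to\Lambda^2(\hat M/2)\to B/2B\to0$$
is exact. The middle map is an isomorphism because $M/2=\hat M/2$. Hence $2$ is bijective on $B$. For odd $p$, $\hat M$ is $p$-divisible, hence so are $\Lambda^2\hat M$ and $B$.

*(b) On $B$ we have $(t-1)^{2k-1}=0$ and $(t-1)^{2k-2}\ne0$.* On $\hat M\otimes\hat M$ put $a=N\otimes1$ and $b=1\otimes N$. These commute, $a^k=b^k=0$, and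
$$t\otimes t-1=(-1+a)(-1+b)-1=-(a+b)+ab .$$
A monomial $a^ib^j$ with $i+j\ge2k-1$ vanishes, since $i\ge k$ or $j\ge k$. The only possibly nonzero monomial with $i+j=2k-2$ is $a^{k-1}b^{k-1}$. Therefore
$$(t\otimes t-1)^{2k-1}=0,\qquad(t\otimes t-1)^{2k-2}=(a+b)^{2k-2}=\binom{2k-2}{k-1}a^{k-1}b^{k-1};$$
the terms involving $ab$ have higher degree and vanish. Passing to the quotients $\Lambda^2\hat M$ and $B$ gives the first claim. For the second, $N^{k-1}e_k=e_1$, so for $y\in\mathbb Z_2$
$$(t-1)^{2k-2}(e_k\wedge ye_k)=\binom{2k-2}{k-1}\,e_1\wedge ye_1 .$$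
Choose $y\in\mathbb Z_2\setminus\mathbb Q$. To see that this element is not in $\Lambda^2M$, use the homomorphism $\Lambda^2\hat M\to\Lambda^2\mathbb Z_2$ induced by the first coordinate (equivariance is not needed). It maps $\Lambda^2M$ into the image of $\Lambda^2\mathbb Z=0$. It maps our element to $\binom{2k-2}{k-1}(1\wedge y)$, which is nonzero because $\Lambda^2\mathbb Z_2$ is torsion-free and $1,y$ are $\mathbb Q$-independent. So the element is nonzero in $B$.

**Step 3. Construction of $\Gamma$ and of $\eta:G\to\Gamma$.** Write $\overline{m\wedge m'}$ for the class of $m\wedge m'$ in $B$. By Step 2(a) we can halve uniquely in $B$. On $K=\hat M\times B$ define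
$$(m,b)(m',b')=\bigl(m+m',\,b+b'+\tfrac12\,\overline{m\wedge m'}\bigr).$$
The map $(m,m')\mapsto\frac12\overline{m\wedge m'}$ is bilinear, hence a $2$-cocycle, so $K$ is a group. It is a central extension of $\hat M$ by $B$. Comparing the two orders of multiplication,
$$[(m,b),(m',b')]=(0,\overline{m\wedge m'}).$$
These commutators generate $B$, so $[K,K]=B$ and $K_{ab}=\hat M$. The map $t(m,b)=(tm,tb)$ is an automorphism of $K$, because $\hat M\times\hat M\to B$ is $t$-equivariant. Put $\Gamma=K\rtimes C$; then $\Gamma/B=\hat G$.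

For $m,m'\in M$ we have $\overline{m\wedge m'}=0$. So $m\mapsto(m,0)$ is a $C$-equivariant homomorphism $M\to K$, and it induces $\eta:G\to\Gamma$.

**Step 4. $\Gamma$ is local.** Put $B_i=(t-1)^iB$, a normal subgroup of $\Gamma$. The group $K$ centralizes $B$, and $t$ acts trivially on $B_i/B_{i+1}$. So $B_i/B_{i+1}$ is central in $\Gamma/B_{i+1}$. Thus $\Gamma/B_{i+1}$ is a central extension of $\Gamma/B_i$. We start at $\Gamma/B_0=\hat G$, which is local, and after $2k-1$ central extensions we arrive at $\Gamma/B_{2k-1}=\Gamma$, by Step 2(b).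

**Step 5. $\eta$ is an $H\mathbb Z$-map.** On $H_1$ it is $M_C\oplus C\to\hat M_C\oplus C$, an isomorphism by Step 1. For $H_2$, the terms $H_1(M)^C=M^C$ and $H_1(K)^C=\hat M^C$ in (F1) vanish, so the map is $(\Lambda^2M)_C\to H_2(K)_C$. Apply (F3) to $K$. By naturality the sequence is $C$-equivariant. The map $\Lambda^2\hat M\to B$ is up to sign the projection, with kernel $\Lambda^2M$. So
$$B\otimes\hat M\to H_2(K)\to\Lambda^2M\to0\tag{2}$$
is exact.

*Claim: $(B\otimes\hat M)_C=0$.* On $B$ write $t=1+\nu$ with $\nu$ nilpotent. On $B\otimes\hat M$,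
$$t-1=(1+\nu)\otimes(-1+N)-1=-2+n,\qquad n=1\otimes N-\nu\otimes1+\nu\otimes N .$$
Here $n$ is a sum of commuting nilpotent operators, so $n^r=0$ for some $r$, and $n$ commutes with $t$. On $Y=(B\otimes\hat M)_C$ we have $t-1=0$, so multiplication by $2$ equals $n$, and $2^rY=0$. But $Y$ is divisible, as a quotient of $B\otimes\hat M$. So $Y=2^rY=0$.

Taking coinvariants is right exact, so (2) gives an isomorphism $H_2(K)_C\to(\Lambda^2M)_C$. By naturality for $M\to K\to\hat M$, the composite $\Lambda^2M\to H_2(K)\to\Lambda^2\hat M$ is the inclusion. So the composite $(\Lambda^2M)_C\to H_2(K)_C\to(\Lambda^2M)_C$ is the identity. Hence $(\Lambda^2M)_C\to H_2(K)_C$ is an isomorphism, and $\eta$ induces an isomorphism on $H_2$. By (F4), $EG=\Gamma$.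

**Remark (no earlier stage is enough).** Let $0\le i\le 2k-2$. The same computation applies to $K/B_i$, a central extension of $\hat M$ by $B/B_i$ with abelianization $\hat M$. The group $((B/B_i)\otimes\hat M)_C$ is a quotient of $(B\otimes\hat M)_C=0$. So $H_2(K/B_i)_C\cong(L_i)_C$, where $L_i=\ker(\Lambda^2\hat M\to B/B_i)$ and $L_i/\Lambda^2M=B_i$. Hence the cokernel of $H_2(G)\to H_2(\Gamma/B_i)$ is $(B_i)_C=B_i/B_{i+1}$. This is nonzero: $B_{i}=B_{i+1}$ would force $B_i=0$ by nilpotency, contrary to Step 2(b). With $i=0$ this is the failure of $\hat G$. With $i=1$ and $k\geq 2$ it is the failure of a single central extension announced in Section 4.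

**Step 6. The length.** *First, $\gamma_\omega(\Gamma)=B$.* Since $\bigcap_n\gamma_n(\hat G)=1$, we have $\gamma_\omega(\Gamma)\subseteq B$. Conversely, let $n\ge1$. The group $\gamma_{n+1}(\Gamma)$ maps onto $\gamma_{n+1}(\hat G)=(t-1)^n\hat M$, which contains $2^s\hat M$ for some $s$ by (1). Given $m\in2^s\hat M$ and $m'\in\hat M$, choose an element of $\gamma_{n+1}(\Gamma)$ over $m$; it lies in $K$. Its commutator with an element of $K$ over $m'$ is $\overline{m\wedge m'}$, and it lies in $\gamma_{n+2}(\Gamma)$. These elements generate $2^sB=B$. So $B\subseteq\gamma_{n+2}(\Gamma)$ for every $n\geq 1$, and $B\subseteq\gamma_\omega(\Gamma)$.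

*Next, the finite part beyond $\omega$.* Since $K$ centralizes $B$, only $C$ contributes to $[B_i,\Gamma]$, and $[B_i,\Gamma]=(t-1)B_i=B_{i+1}$. Hence
$$\gamma_{\omega+j}(\Gamma)=(t-1)^jB\qquad(j\ge0).$$
By Step 2(b) this is nontrivial for $j=2k-2$ and trivial for $j=2k-1$. The series is decreasing, so $\omega+2k-1$ is the least ordinal at which it is trivial. $\qquad\blacksquare$

## 6. Visible eigenvalues: the formula for other modules

Let $M\ne0$ be a finitely generated $\mathbb Z[C]$-module which is torsion-free of finite rank as an abelian group, such that $t$ has no eigenvalue $1$ on $V=M\otimes\mathbb Q$. This hypothesis covers the torsion-free tame modules without eigenvalue $1$. (We do not use this. The reason is the classical Bieri–Strebel theorem: a finitely presented group mapping onto $\mathbb Z$ with kernel containing no free subgroup of rank $2$ is an ascending HNN extension with finitely generated base. Here the base is a finitely generated abelian group $A\subseteq M$, and $M$ is an ascending union of translates of $A$ by powers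 of $t$, so $M\otimes\mathbb Q=A\otimes\mathbb Q$.)

For an eigenvalue $\lambda\in\overline{\mathbb Q}$ of $t$ on $V$, let $f_\lambda\in\mathbb Z[x]$ be its primitive irreducible polynomial. Let $m_\lambda$ be the multiplicity of $f_\lambda$ in the minimal polynomial of $t$ on $V$, which is the maximal size of a Jordan block for $\lambda$.

**Definition.** The eigenvalue $\lambda$ is *visible* if $f_\lambda(1)\neq\pm1$.

Since $f_{1/\lambda}=\pm x^{\deg f_\lambda}f_\lambda(1/x)$, $\lambda$ is visible if and only if $1/\lambda$ is.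

**Theorem B.** Put $l=\max\{m_\lambda+m_{1/\lambda}-1\}$ over the visible eigenvalues $\lambda$ for which $1/\lambda$ is also an eigenvalue, and $l=0$ if there are none. If some eigenvalue is visible, then $H\mathbb Z\text{-length}(M\rtimes C)=\omega+l$. If none is visible, then $E(M\rtimes C)=C$, of length $2$.

**Corollary C.** For every integer $l\ge0$ there is a group $\mathbb Z^n\rtimes C$ of $H\mathbb Z$-length exactly $\omega+l$.

*Examples.*

1. In Theorem A, $\lambda=1/\lambda=-1$, $f_\lambda=x+1$, $f_\lambda(1)=2$, $m_\lambda=k$, and $l=2k-1$.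
2. For $M=\mathbb Z[x]/(x^2-3x+1)$ the two eigenvalues are inverse to each other but invisible, since $f(1)=-1$. We saw in Section 1 that the length is $2$. Without the visibility condition the formula would be wrong.
3. For $M=\mathbb Z[1/3]$ with $t=3$ we have $f=x-3$, $f(1)=-2$, and $1/3$ is not an eigenvalue: the length is $\omega$. For $M=\mathbb Z[1/3]\oplus\mathbb Z[1/3]$ with $t=3$ and $t=1/3$ on the summands, $f_{1/3}=3x-1$ and $l=1$: the length is $\omega+1$. These modules are not finitely generated as abelian groups.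

*Proof of Corollary C from Theorem B.* Theorem A yields only odd $l$, so we use two different factors. Let $f=x^2-2x-1$ and $f^*=x^2+2x-1$, with roots $1\pm\sqrt2$ and $-1\pm\sqrt2$. They are irreducible and coprime. The inverses of the roots of $f$ are the roots of $f^*$, because $(1+\sqrt2)(-1+\sqrt2)=1=(1-\sqrt2)(-1-\sqrt2)$. Moreover $f(1)=-2$ and $f^*(1)=2$, so all these eigenvalues are visible, and $f(0)=f^*(0)=-1$, so $x$ acts invertibly on the modules below. Let $t$ act as $x$. For $l\ge1$ take $M=\mathbb Z[x]/(f^l)\oplus\mathbb Z[x]/(f^*)\cong\mathbb Z^{2l+2}$; the formula gives $l+1-1=l$. For $l=0$ take $M=\mathbb Z[x]/(f)\cong\mathbb Z^2$, where no inverse of an eigenvalue is an eigenvalue. $\square$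

## 7. Three points where the construction of Section 5 breaks

Let $\hat M$ now be the $(t-1)$-adic completion of $M$. Copying Section 5 runs into three difficulties.

*$M\to\hat M$ need not be injective.* In Example 2 above $\hat M=0$. So $M$ must first be replaced by its image $\bar M$.

*$t-1$ need not be nilpotent on $D=\Lambda^2\hat M/\Lambda^2\bar M$.* Take $M=\mathbb Z[x]/(x^2-2x-1)$. Then $(t-1)^2=2$ on $M$, so $\hat M=M\otimes\mathbb Z_2$. The operator $t$ satisfies $h(t)=0$ on $\Lambda^2\hat M$ with $h=(x+1)(x^2-6x+1)$, whose roots are the products $\lambda_1\lambda_2=-1$ and $\lambda_i^2=3\pm2\sqrt2$. Here $h(1)=-8$. An extension by all of $D$ would not be a finite chain of central extensions. It is also unnecessary: $D$ is divisible (as in Step 2(a)) and $D_C$ is killed by $h(1)=-8$, so $D_C=0$ and $(\Lambda^2M)_C\to(\Lambda^2\hat M)_C$ is already onto. The cure is to keep only the quotient of $D$ on which $t-1$ is nilpotent, and to check that the discarded part has no coinvariants.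

*One cannot always halve.* Take $M=\mathbb Z^2$ and $t=1+3A$ with $A=\begin{pmatrix}0&-1\\1&-3\end{pmatrix}$. Since $\det A=1$, $(t-1)^nM=3^nM$, so $\hat M=\mathbb Z_3^2$. Also $\det t=1$ and $t$ has characteristic polynomial $f=x^2+7x+1$, which is separable. The element $z=e_1\wedge\frac12e_2\in\Lambda^2\hat M$ satisfies $2z=e_1\wedge e_2\in\Lambda^2M=\mathbb Z\,(e_1\wedge e_2)$, while $z\notin\Lambda^2M$. So $D$ contains an element of order $2$. It survives in $D/(t-1)D$. For if $z+x=(t-1)d$ with $x\in\Lambda^2M$, then $(t-1)^2d=0$, since $t$ fixes $e_1\wedge e_2$ and therefore $z+x$. As $t$ is diagonalizable on $\hat M\otimes\overline{\mathbb Q}$, it is so on the exterior square, and $(t-1)d=0$. But $z+x\ne0$. The cure is to choose the extension class by a cohomological argument that uses only divisibility, instead of the explicit cocycle $\frac12\overline{m\wedge m'}$.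

## 8. Proof of Theorem B

Let $G=M\rtimes C$ and $I=(t-1)\subset\mathbb Z[C]$, a Noetherian ring.

**Step B1. The completion and its annihilator.** This step collects what we need about $\hat M=\varprojlim M/I^nM$. Completion is exact on finitely generated $\mathbb Z[C]$-modules, $\hat M/I^n\hat M=M/I^nM$, and $\hat M$ is $I$-adically complete and separated. Multiplication by $n\neq0$ and by $t-1$ are injective on $M$ (torsion-free, no eigenvalue $1$). By exactness they are injective on $\hat M$. So $\hat M$ is torsion-free and $\hat M^C=0$.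

The group $M/I^nM$ is finitely generated over $\mathbb Z[C]/(t-1)^n$, hence a finitely generated abelian group, and $(M/I^nM)\otimes\mathbb Q=V/(t-1)^nV=0$. So it is finite. For a prime $p$, $M/p$ is finite, because $M$ is torsion-free of finite rank. By exactness $\hat M/p\hat M=\widehat{M/p}$. The quotients of the finite group $M/p$ by the submodules $I^n(M/p)$ stabilize, so $\widehat{M/p}$ is a quotient of $M/p$. In other words,
$$\hat M=\mathrm{im}(M)+p\hat M.\tag{3}$$

Let $\mu\in\mathbb Z[x]$ be the primitive minimal polynomial of $t$ on $V$. By Gauss's lemma write $\mu=\mu_{vis}\,\mu_{inv}$, the products of the powers $f^{m_f}$ over the visible and over the invisible irreducible factors $f$ (the sign is put into $\mu_{inv}$). Since $M$ is torsion-free, $\mu(t)M=0$, hence $\mu(t)\hat M=0$. As $\mu_{inv}(1)=\pm1$, we have $\mu_{inv}(t)=\pm1+(t-1)g(t)$ for some polynomial $g$. This operator is invertible on the complete module $\hat M$, by the geometric series. Hence $\mu_{vis}(t)\hat M=0$.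

**Step B2. Each visible factor occurs in $\hat M\otimes\mathbb Q$ infinitely often, with full block size.** Put $\hat V=\hat M\otimes\mathbb Q$. Let $f$ be a visible irreducible factor of $\mu$ with root $\lambda$, and put $m=m_f$.

*Claim: $(\mu/f)(t)\hat V$ is infinite-dimensional over $\mathbb Q$.* Let $N_0=(\mu/f)(t)M$. It is nonzero by minimality of $\mu$, and $f(t)N_0=0$. So $N_0$ is a finitely generated module over
$$S=\mathbb Z[C]/(f(t))=\mathbb Z[\lambda^{\pm1}],$$
a domain by Gauss's lemma. $N_0$ is torsion-free over $S$, because it lies in $N_0\otimes\mathbb Q$, a $\mathbb Q(\lambda)$-vector space. Suppose $N_0=(\lambda-1)N_0$. Nakayama's lemma gives $a\in(\lambda-1)S$ with $(1-a)N_0=0$, so $a=1$ and $\lambda-1$ is a unit of $S$. But $S/(\lambda-1)=\mathbb Z/f(1)\ne0$, since $f(1)\neq\pm1$. This is a contradiction, so $IN_0\ne N_0$. The map $(t-1)^n$ is injective on $N_0$; it maps $N_0$ onto $I^nN_0$ and $IN_0$ onto $I^{n+1}N_0$. Hence $I^{n+1}N_0\ne I^nN_0$ for all $n$. The quotients $N_0/I^nN_0$ are finite, by the argument used for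 $M$ in B1. So $\hat N_0=\varprojlim N_0/I^nN_0$ is an inverse limit of a sequence of surjections of finite groups, all with nontrivial kernel, and it is uncountable.

By exactness, $M\to N_0\subseteq M$ gives $\hat M\to\hat N_0\subseteq\hat M$ with the first map onto and with composite $(\mu/f)(t)$. So $\hat N_0=(\mu/f)(t)\hat M$. It is torsion-free, hence embeds in $(\mu/f)(t)\hat V$. A finite-dimensional $\mathbb Q$-space is countable, so the claim follows. In particular $\hat M\ne0$ if some eigenvalue is visible.

*Independent blocks.* The space $(\mu/f)(t)\hat V$ is killed by $f(t)$, so it is a vector space over the field $\mathbb Q[x]/f$, of infinite dimension. Choose $v_1,v_2,\dots\in\hat V$ such that the $w_i=(\mu/f)(t)v_i$ are independent over $\mathbb Q[x]/f$. Put $u_i=(\mu/f^m)(t)v_i$. Then $f^{m-1}(t)u_i=w_i\neq0$ and $f^m(t)u_i=\mu(t)v_i=0$, so $\mathbb Q[x]u_i\cong\mathbb Q[x]/f^m$. The sum of these submodules is direct. Indeed, suppose $\sum g_iu_i=0$ with not all $g_iu_i=0$, and let $e$ be the minimal $f$-adic valuation of the $g_i$.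 Then $e<m$. Write $g_i=f^eh_i$, with some $h_i$ not divisible by $f$. Applying $f^{m-1-e}$ gives $\sum h_iw_i=0$, a nontrivial relation over $\mathbb Q[x]/f$, which is a contradiction.

**Step B3. The action of $t$ on $\Lambda^2\hat M$.** We isolate the part where $t$ is unipotent and measure its nilpotency order. Let $W=\Lambda^2_{\mathbb Q}\hat V=\Lambda^2\hat M\otimes\mathbb Q$. Since $\mu_{vis}(t)\hat V=0$,
$$\hat V\otimes\overline{\mathbb Q}=\bigoplus_{\lambda\text{ visible}}E_\lambda,\qquad(t-\lambda)^{m_\lambda}E_\lambda=0 .$$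
The space $W\otimes\overline{\mathbb Q}$ is a quotient of the sum of the $E_\lambda\otimes E_\kappa$. On $E_\lambda\otimes E_\kappa$ the operator $t\otimes t-\lambda\kappa$ is nilpotent. On $E_\lambda\otimes E_{1/\lambda}$ write $t=\lambda+a$ on the first factor and $t=\lambda^{-1}+b$ on the second, with $a^{m_\lambda}=b^{m_{1/\lambda}}=0$. Then
$$t\otimes t-1=\lambda^{-1}a+\lambda b+ab,\tag{4}$$
so $(t\otimes t-1)^{m_\lambda+m_{1/\lambda}-1}=0$. Hence $t$ has a minimal polynomial on $W$, and $x-1$ divides it at most $l$ times. So there is $h\in\mathbb Z[x]$ with $h(1)\ne0$ and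
$$W=W_1\oplus W',\qquad(t-1)^lW_1=0,\qquad h(t)W'=0 .$$
As $\Lambda^2\hat M$ is torsion-free, it embeds in $W$, and
$$(t-1)^l\,h(t)\,\Lambda^2\hat M=0.\tag{5}$$

*If $l\ge1$, then $(t-1)^{l-1}W_1$ is infinite-dimensional.* Take $\lambda$ attaining $l$, and write $f=f_\lambda$, $f'=f_{1/\lambda}$, $m=m_\lambda$, $m'=m_{1/\lambda}$. By B2 there are submodules $A_i\cong\mathbb Q[x]/f^m$ and $A_i'\cong\mathbb Q[x]/f'^{m'}$ ($i\ge1$) of $\hat V$ with $\sum_i(A_i+A_i')$ direct. If $f=\pm f'$, then $m=m'$, and we let $A_i,A'_i$ be generated by $u_{2i},u_{2i+1}$. Otherwise $f$ and $f'$ are coprime, and the sum of the $f$-primary and the $f'$-primary parts is direct. For a direct sum $U\oplus U'\subseteq\hat V$ we have $U\otimes_{\mathbb Q}U'\subseteq\Lambda^2_{\mathbb Q}(U\oplus U')\subseteq W$. With $U=\bigoplus A_i$ and $U'=\bigoplus A_i'$ this gives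
$$\bigoplus_iA_i\otimes_{\mathbb Q}A_i'\subseteq W .$$
Over $\overline{\mathbb Q}$, $A_i\otimes A_i'$ contains $J_m(\lambda)\otimes J_{m'}(1/\lambda)$, where $J_r(\alpha)$ is the Jordan block of size $r$ and eigenvalue $\alpha$. There $t\otimes t$ is unipotent, and by (4)
$$(t\otimes t-1)^{m+m'-2}=\binom{m+m'-2}{m-1}\lambda^{m'-m}a^{m-1}b^{m'-1}\ne0 .$$
Since $l-1=m+m'-2$, the unipotent part of each $A_i\otimes A_i'$ contributes a nonzero subspace to $(t-1)^{l-1}W_1$. These subspaces are independent.

**Step B4. Reduction to a submodule of $\hat M$.** Let $M_\omega=\bigcap_nI^nM=\ker(M\to\hat M)$ and $\bar M=M/M_\omega\subseteq\hat M$. Krull's intersection theorem gives $M_\omega=IM_\omega$. Since $M_\omega\subseteq I^nM$ for all $n$, we have $\bar M/I^n\bar M=M/I^nM$. So the completion of $\bar M$ is $\hat M$, and $M_C\cong\bar M_C$. Also $M^C=0$ and $\bar M^C\subseteq\hat M^C=0$, and $\Lambda^2M\to\Lambda^2\bar M$ is onto. Put $\bar G=\bar M\rtimes C$. By (F1), $G\to\bar G$ is an isomorphism on $H_1$ and onto on $H_2$, so $EG=E\bar G$. Put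
$$\hat G=\hat M\rtimes C=\varprojlim\bar G/\gamma_n(\bar G),$$
which is local by (F4).

**Step B5. The quotient $B$ of $D$.** Let $D=\Lambda^2\hat M/\Lambda^2\bar M$. By (3), every $m\wedge m'$ is congruent modulo $p\Lambda^2\hat M$ to an element of $\Lambda^2\bar M$. So $D=pD$ for every prime $p$, and $D$ is divisible. Put
$$P=(t-1)^lD,\qquad B=D/P .$$
Both are quotients of $D$, hence divisible, and $(t-1)^lB=0$. By (5), $h(t)P=0$. On $P_C$ the operator $h(t)$ is multiplication by $h(1)$. So $P_C$ is divisible and killed by $h(1)\ne0$, and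
$$P_C=0.\tag{6}$$

*If $l\ge1$, then $(t-1)^{l-1}B\neq0$.* We have $D\otimes\mathbb Q=W/\Lambda^2_{\mathbb Q}(\bar M\otimes\mathbb Q)=D_1\oplus D'$, where $D_1$ and $D'$ are the images of $W_1$ and $W'$. Here $(t-1)^lD_1=0$, and $t-1$ is invertible on $D'$, since $h(t)=0$ on $D'$ and $h(t)=h(1)+(t-1)g(t)$ with $h(1)\neq0$. So $P\otimes\mathbb Q=D'$ and $B\otimes\mathbb Q=D_1$. Now $D_1$ is $W_1$ modulo a finite-dimensional subspace, because $\bar M\otimes\mathbb Q$ is finite-dimensional. As $(t-1)^{l-1}W_1$ is infinite-dimensional, $(t-1)^{l-1}D_1\ne0$.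

**Step B6. The group $\Gamma$.** We construct an extension of $\hat G$ by $B$ whose commutator pairing is the projection $\pi:\Lambda^2\hat M\to B$ up to sign, and to which $\bar G$ lifts. Let $\hat G$ act on $B$ through $C$; the map $\pi$ is $C$-equivariant. Let $X=\hat M$ or $\bar M$. As $B$ is divisible, $\mathrm{Ext}(X,B)=0$. So $H^2(X;B)=\mathrm{Hom}(\Lambda^2X,B)$, where a central extension corresponds up to sign to its commutator pairing. The Lyndon–Hochschild–Serre spectral sequence, with $H^1(X;B)=\mathrm{Hom}(X,B)$ and $H^1(C;A)=A_C$, gives a natural exact sequence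
$$0\to\mathrm{Hom}(X,B)_C\to H^2(X\rtimes C;B)\to\mathrm{Hom}(\Lambda^2X,B)^C\to0 .$$
Choose $c\in H^2(\hat G;B)$ over $\pi$. Its restriction to $\bar G$ lies over $\pi|_{\Lambda^2\bar M}=0$, so it comes from $\mathrm{Hom}(\bar M,B)_C$. The divisible group $B$ is injective, so $\mathrm{Hom}(\hat M,B)\to\mathrm{Hom}(\bar M,B)$ is onto, and the same holds after taking coinvariants. Subtracting from $c$ the image of a suitable element of $\mathrm{Hom}(\hat M,B)_C$, we may assume $c|_{\bar G}=0$.

Let $1\to B\to\Gamma\to\hat G\to1$ be the extension with class $c$, and let $K$ be the preimage of $\hat M$. Since $c|_{\bar G}=0$, the inclusion $\bar G\to\hat G$ lifts to $\eta:\bar G\to\Gamma$, and $\eta(\bar M)\subseteq K$. The restriction of $\eta$ to $C$ splits $\Gamma\to C$, so $\Gamma=K\rtimes C$ and $\eta$ is a map over $C$. $K$ is a central extension of $\hat M$ by $B$ with commutator pairing $\pm\pi$. As $\pi$ is onto, $[K,K]=B$ and $K_{ab}=\hat M$.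

**Step B7. $\Gamma=EG$.** *Local.* As in Step 4, $\Gamma$ is obtained from the local group $\hat G$ by $l$ central extensions, with kernels $(t-1)^iB/(t-1)^{i+1}B$ for $0\le i<l$.

*$H_1$.* The map $\bar M_C\to\hat M_C=(K_{ab})_C$ is an isomorphism, since $\hat M/I\hat M=\bar M/I\bar M$.

*$H_2$.* Put $L=\ker\pi$. By (F3) the sequence $B\otimes\hat M\to H_2(K)\to L\to0$ is exact and equivariant.

*Claim: $(B\otimes\hat M)_C=0$.* Let $T=t\otimes t$ and $S=1\otimes t$ on $B\otimes\hat M$. Then $T-S=(t-1)\otimes t$ is nilpotent, because $(t-1)^lB=0$, and it commutes with $S$. Moreover $\mu(S)=0$. So $\mu(T)=\mu(T)-\mu(S)$ is a multiple of $T-S$ in the commutative ring $\mathbb Z[S,T]$, hence nilpotent. On coinvariants $T=1$, so a power of $\mu(1)$ kills $(B\otimes\hat M)_C$. Here $\mu(1)\ne0$, because $1$ is not an eigenvalue. Since $(B\otimes\hat M)_C$ is divisible, it is $0$.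

Hence $H_2(K)_C\cong L_C$. Since $L$ is the preimage of $P$ in $\Lambda^2\hat M$ and $\Lambda^2\bar M\subseteq\Lambda^2\hat M$ by (F5), the sequence $0\to\Lambda^2\bar M\to L\to P\to0$ is exact. By (6), $(\Lambda^2\bar M)_C\to L_C$ is onto. By naturality for $\bar M\to K\to\hat M$, this map is the composite $H_2(\bar M)_C\to H_2(K)_C\cong L_C$. So $H_2(\bar M)_C\to H_2(K)_C$ is onto. Since $\bar M^C=0$ and $(K_{ab})^C=\hat M^C=0$, (F1) shows that $H_2(\bar G)\to H_2(\Gamma)$ is onto. By (F4), $\Gamma=E\bar G=EG$.

**Step B8. The length.** *No eigenvalue is visible.* Then $\mu_{vis}=1$, so $\hat M=0$ by B1. Hence $B=0$ and $EG=\Gamma=C$, of length $2$.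

*Some eigenvalue is visible.* Then $\hat M\ne0$ by B2. Since $t-1$ is injective on $\hat M$, $\gamma_{n+1}(\hat G)=(t-1)^n\hat M\ne0$ for all finite $n\geq 1$, and these groups intersect in $0$. So $\gamma_n(\Gamma)\neq1$ for all finite $n$, the length is at least $\omega$, and $\gamma_\omega(\Gamma)\subseteq B$.

For the reverse inclusion, let $n\ge1$ and $q=|\hat M/(t-1)^n\hat M|=|M/I^nM|<\infty$. The group $\gamma_{n+1}(\Gamma)$ maps onto $(t-1)^n\hat M\supseteq q\hat M$. Elements of $\gamma_{n+1}(\Gamma)$ over $q\hat M$ lie in $K$, and their commutators with elements of $K$ are the elements $\pm\pi(qm\wedge m')$. These generate $qB=B$. So $\gamma_{n+2}(\Gamma)\supseteq B$ for every $n\geq 1$, and $\gamma_\omega(\Gamma)=B$.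

As $K$ centralizes $B$, $\gamma_{\omega+j}(\Gamma)=(t-1)^jB$ for $j\ge0$. By B5 this is trivial for $j=l$, and nontrivial for $j=l-1$ if $l\ge1$. If $l=0$, then $B=0$, and $\omega$ is the least ordinal at which the series is trivial, since no finite term is trivial. In all cases the length is $\omega+l$. $\qquad\blacksquare$
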